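# Almost total enumeration degrees are graph-cototal

## 1. Listing the wrong names of a real number

Take a real number $x\in[0,1]$. You do not see $x$, but you are told, one after the other, all rationals strictly below $x$ and all rationals strictly above $x$. Consider the closed sets
$$J_j=[2^{-j-1},2^{-j}]\quad(j=0,1,2,\dots),\qquad J_\infty=\{0\},$$
which cover $[0,1]$. Call $j$ a *wrong name* for $x$ if $x\notin J_j$, and a *right name* otherwise. You can list exactly the wrong names. Indeed $x\notin J_j$ means $x<2^{-j-1}$ or $x>2^{-j}$, and since the endpoints are rational, this is one of the facts you are told; likewise $\infty$ is wrong exactly when you are told $x>0$.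

For $x=3/8$ the list contains every name except $1$, so the missing name tells us where $x$ is. For $x=0$ it contains everything except $\infty$. But for $x=1/2$ two names are missing, $0$ and $1$, and the list does not point to a single name. The same happens at $1/4,1/8,\dots$.

Suppose we insist that *exactly one* name be missing. Throw away the names with odd $j$. The remaining sets $J_\infty, J_0,J_2,J_4,\dots$ are pairwise disjoint, so nobody has two right names; $x=1/2$ now has only the right name $0$. But $x=3/8$ has no right name left. Throw away the even names instead: then $3/8$ has the single right name $1$, but $3/4$ has none. So neither family serves all points, yet every $x\in[0,1]$ is served by at least one of the two: it has exactly one right name in the even family or exactly one in the odd family.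

Could a cleverer single family serve all $x$? A name should denote a closed set, so that being wrong can be seen from finitely many facts about $x$. The sets should be pairwise disjoint and cover $[0,1]$. This is impossible, except with one set that is everything.

**Lemma 1 (Sierpiński's theorem, for the interval).** Let $C_0,C_1,\dots$ be pairwise disjoint closed sets with union $[0,1]$. Then only one $C_m$ is nonempty.

**Proof.** Suppose at least two are nonempty. Interiors are taken in $[0,1]$. Put $B=[0,1]\setminus\bigcup_m\operatorname{int}C_m$, a closed set. By disjointness, a point of $C_m$ lies in $B$ if and only if it is not in $\operatorname{int}C_m$. If $B$ were empty, every $C_m$ would be open, and a nonempty $C_m$ together with the union of the others would disconnect $[0,1]$. So $B$ is a nonempty compact space, covered by the countably many closed sets $C_m\cap B$. By the Baire category theorem there are $m$ and a relatively open interval $J\subseteq[0,1]$ with $\emptyset\ne J\cap B\subseteq C_m$. Pick $x\in J\cap B$. Since $x\in C_m\setminus\operatorname{int}C_m$, there is $y\in J\setminus C_m$, say $y\in C_{m'}$ with $m'\neq m$. Assume $x<y$; the other case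 is symmetric. Let $z=\inf\{t\in[x,y]:[t,y]\subseteq C_{m'}\}$. Then $z\in C_{m'}$ because $C_{m'}$ is closed, and $z>x$ because $x\notin C_{m'}$. If $z$ were in $\operatorname{int}C_{m'}$, we could move further to the left, so $z\notin\operatorname{int} C_{m'}$. Hence $z\in B\cap J\subseteq C_m$, contradicting $z\in C_{m'}$. $\square$

So one family fails and two families succeed, for a single real and for one stage of naming. To pin down $x$ we need names of higher and higher precision, that is, a total function $g$ whose values are described only by the list of all pairs $(b,u)$ with $u\ne g(b)$. And we want this for infinite sequences of reals. Which objects can be described by such lists of wrong values? This is a question about enumeration degrees.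

## 2. Total, graph-cototal and almost total degrees

Let $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ be a computable bijection; we identify subsets of $\omega\times\omega$ with subsets of $\omega$. Finite sets are coded canonically.

**Definition (enumeration reducibility).** A set $W\subseteq\omega$ defines the operator
$$\Gamma_W(B)=\{n:\exists\text{ finite }D\subseteq B\ (\langle n,D\rangle\in W)\}.$$
If $W$ is c.e., $\Gamma_W$ is an enumeration operator, and $A\le_eB$ means $A=\Gamma_W(B)$ for some c.e. $W$.

In words: from any listing of $B$ we can produce a listing of $A$. Two features are used all the time. Operators are monotone, and $n\in\Gamma(B)$ is always witnessed by a finite $D\subseteq B$. The enumeration degrees (e-degrees) are the classes of $\equiv_e$, with join $\deg_e(A)\vee\deg_e(B)=\deg_e(A\oplus B)$. For total $f:\omega\to\omega$ let $G_f=\{\langle n,m\rangle:f(n)=m\}$ and $\overline{G_f}=\omega\setminus G_f$.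

**Lemma 2.** For total $g$: $A\le_eG_g$ if and only if $A$ is c.e. in $g$. For total $g,h$: $G_h\le_eG_g$ if and only if $h\le_Tg$.

**Proof.** If $A=\Gamma_W(G_g)$ with $W$ c.e., then $g$ can list $G_g$ and hence $A$. Conversely, let $A$ be listed by an oracle machine with oracle $g$. Put $\langle n,D\rangle$ into $W$ whenever $D$ is the graph of a finite partial function and the machine, with its queries answered by $D$, lists $n$. A computation makes finitely many queries, and $D\subseteq G_g$ answers them correctly, so $A=\Gamma_W(G_g)$. For the second part: if $G_h$ is c.e. in $g$, compute $h(n)$ by waiting for the pair $\langle n,h(n)\rangle$ to appear; if $h\le_Tg$, then $G_h$ is computable in $g$. $\square$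

**Definition (three classes of e-degrees).** An e-degree is *total* if it contains $G_f$ for some total $f$. It is *graph-cototal* if it contains $\overline{G_f}$ for some total $f$. An e-degree $\mathbf a$ is *almost total* if for every total e-degree $\mathbf b$ with $\mathbf b\not\le\mathbf a$, the degree $\mathbf a\vee\mathbf b$ is total.

(Equivalently, a degree is total if it contains a set $A$ with $\overline A\le_eA$. The set $G_f$ has this property, since $\langle n,m\rangle\notin G_f$ if and only if $\langle n,m'\rangle\in G_f$ for some $m'\ne m$. Conversely, if $\overline A\le_eA$, then $A\equiv_eA\oplus\overline A$, which is equivalent to the graph of the characteristic function of $A$.)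

A listing of $\overline{G_f}$ is exactly a listing of wrong values: in the $n$-th section precisely one number, $f(n)$, is missing. If $f$ takes only the values $0$ and $1$, the missing value can be found, because seeing $0$ in the list means $f(n)=1$ and vice versa. If $f$ is unbounded, no finite part of the list has to reveal $f(n)$.

The simplest degrees to try are the total ones, and they have both properties. *Total implies almost total:* $G_f\oplus G_h$ is equivalent to the graph of the function $2n\mapsto f(n)$, $2n+1\mapsto h(n)$, so the join of two total degrees is total. *Total implies graph-cototal:* let $\chi$ be the characteristic function of $G_f$. We have $\overline{G_f}\le_eG_f$, so $G_f\equiv_eG_f\oplus\overline{G_f}$. The set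
$$\overline{G_\chi}=\{\langle p,u\rangle:u\ge2\}\cup\{\langle p,0\rangle:p\in G_f\}\cup\{\langle p,1\rangle:p\notin G_f\}$$
is also equivalent to $G_f\oplus\overline{G_f}$. Hence $\overline{G_\chi}\equiv_eG_f$.

The question, from Takayuki Kihara's "Effective forcing with Cantor manifolds", arXiv:1702.02630 (2017), is this: *does there exist an almost total degree which is not graph-cototal?* The answer is no.

## 3. Almost total degrees as points of the Hilbert cube

Let $Q=[0,1]^\omega$ with the product topology. Let $b\in\omega$ range over codes of the subbasic open sets
$$U_b=\{x:x_i>q\}\quad\text{and}\quad U_b=\{x:x_i<q\}\qquad(i\in\omega,\ q\in\mathbb Q),$$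
with every natural number coding one of these. For $x\in Q$ put $N_x=\{b:x\in U_b\}$. A listing of $N_x$ is a listing of all strict rational bounds on all coordinates of $x$, and $N_x$ determines $x$.

**Definition (continuous degree).** An e-degree is *continuous* if it contains $N_x$ for some $x\in Q$ (J. S. Miller, *Degrees of unsolvability of continuous functions*, J. Symb. Logic 69 (2004)).

For instance, if $x=(\tfrac12,\tfrac12,\dots)$, then $N_x$ is computable, because $x_i>q$ is the question whether $q<\tfrac12$.

The bridge to almost total degrees is the only theorem we quote from the research literature.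

**Cited Theorem** (U. Andrews, G. Igusa, J. S. Miller, M. I. Soskova, *Characterizing the continuous degrees*, Israel J. Math. 234 (2019), 743–767). An e-degree is almost total if and only if it is continuous.

Here are the results we shall prove. Let $\omega_{\rm cof}$ be $\omega$ with the cofinite topology.

**Theorem 1.** Every continuous degree is graph-cototal. Hence there is no almost total degree which is not graph-cototal.

**Theorem 2.** (a) There are enumeration operators $\Gamma_A,\Gamma_B$ such that for every $x\in Q$ there are $\Gamma\in\{\Gamma_A,\Gamma_B\}$ and a total $g$ with $\Gamma(N_x)=\overline{G_g}$ and $N_x=\{b:\langle b,0\rangle\in\overline{G_g}\}$. Topologically: $Q$ is a union of two subspaces, each embeddable in $(\omega_{\rm cof})^\omega$.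

(b) Two cannot be replaced by one. If $\Gamma$ is an enumeration operator (possibly given by a set $W$ that is not c.e.) and for every $x\in Q$ there is a total $f_x$ with $\Gamma(N_x)=\overline{G_{f_x}}$, then $f_x$ does not depend on $x$. Correspondingly, every continuous map $Q\to(\omega_{\rm cof})^\omega$ is constant.

**Theorem 3.** There is a graph-cototal degree which is not almost total. So almost total $\subsetneq$ graph-cototal.

Only Theorem 1 is needed to answer the question.

## 4. Points without dyadic coordinates

Suppose no $x_i$ is a dyadic rational. For all $i,n$ there is a unique integer $k$ with $k<2^nx_i<k+1$; let $f(\langle i,n\rangle)=k$. Then $G_f\le_eN_x$: list $\langle\langle i,n\rangle,k\rangle$ once the bounds $x_i>k2^{-n}$ and $x_i<(k+1)2^{-n}$ have appeared. Also $N_x\le_eG_f$: we have $x_i>q$ if and only if $f(\langle i,n\rangle)2^{-n}\ge q$ for some $n$, and $x_i<q$ if and only if $(f(\langle i,n\rangle)+1)2^{-n}\le q$ for some $n$. So $N_x$ has total degree, and Section 2 applies. Finitely many dyadic coordinates do no harm: set $f=0$ there and build the finitely many dyadic numbers into the program, since the bounds on a known rational are computable.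

The method stops when infinitely many coordinates are dyadic and infinitely many are not. To define $f$ and to list its graph we need to know for each $i$ whether $x_i$ is dyadic. No finite $D\subseteq N_x$ decides this, since the open set $\bigcap_{b\in D}U_b$ contains points whose $i$-th coordinate is dyadic and points whose $i$-th coordinate is not. A finite amount of such side information can be put into an operator; an infinite sequence of yes/no answers cannot. We must get by with finitely many bits of advice about $x$. In the end, one bit will do.

## 5. Cells, words and itineraries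

We first cut $Q$ into pieces of increasing precision, in the style of Section 1: at each stage a piece is cut by the distance to its boundary, with the critical distances $2^{-j}$ treated as pieces of their own.

**Definition (cell).** Let $r\in\omega$. A *cell of scale $r$* is $c=(Z,(k_i)_{i<r})$ with $Z\subseteq\{0,\dots,r-1\}$, $0\le k_i\le2^r$ for $i\in Z$, and $0\le k_i<2^r$ for $i\notin Z$. Put
$$E_c=\{x:2^rx_i=k_i\ \forall i\in Z\},\qquad \delta_c(x)=\min\big(\{1\}\cup\{2^rx_i-k_i,\ k_i+1-2^rx_i:i<r,\ i\notin Z\}\big),$$
$$\hat c=E_c\cap\{\delta_c>0\}\ \subseteq\ R_c:=\{x:k_i\le2^rx_i\le k_i+1\ \forall i<r\}.$$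

So $\hat c$ is an open face of the grid of mesh $2^{-r}$ in the first $r$ coordinates, and $\delta_c$ is a scaled distance to the boundary of that face. For $r=0$ there is one cell, call it $c_\emptyset$, with $E_{c_\emptyset}=Q$ and $\delta_{c_\emptyset}=1$. For $r=1$ there are five: $x_0=0$, $x_0=\frac12$, $x_0=1$, $0<x_0<\frac12$ and $\frac12<x_0<1$. For fixed $r$ the finitely many sets $\hat c$ partition $Q$, because for each $i<r$ either $2^rx_i$ is an integer $k_i$, or $k_i<2^rx_i<k_i+1$ for a unique integer $k_i$.

**Definition (words and their pieces).** By recursion we define for certain finite words $w$ a closed set $P_w\subseteq Q$, a continuous function $\tau_w:Q\to(-\infty,1]$, and $V_w=P_w\cap\{\tau_w>0\}$. Start with $P_\emptyset=Q$ and $\tau_\emptyset=1$, so $V_\emptyset=Q$. Given $w$ with $|w|=r$ and a cell $c$ of scale $r$, put $\tau_{w,c}=\min(\tau_w,\delta_c)\le1$. For each such $c$ and each integer $j\ge0$ the word $w$ may be extended by two letters, whose new data $P',\tau',V'$ are, with $\tau=\tau_{w,c}$: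

* the *open letter* $(c,j,\circ)$: $P'=P_w\cap E_c$ and $\tau'=\min(\tau-2^{-j-1},\,2^{-j}-\tau)$, so $V'=\{x\in P_w\cap E_c:2^{-j-1}<\tau(x)<2^{-j}\}$. Its type is $a$ if $j$ is even and $b$ if $j$ is odd.
* the *boundary letter* $(c,j,\bullet)$: $P'=\{x\in P_w\cap E_c:\tau(x)=2^{-j}\}$ and $\tau'=1$, so $V'=P'$. Its type is $ab$.

The function $\tau_w$ measures how deep a point lies inside $V_w$. Taking the minimum with $\delta_c$ gives depth inside $V_w\cap\hat c$, since directly from the definitions
$$V_w\cap\hat c=\{x\in P_w\cap E_c:\tau_{w,c}(x)>0\}.\tag{1}$$
The interval $(0,1]$ is the disjoint union of the open intervals $(2^{-j-1},2^{-j})$ and the points $2^{-j}$, $j\ge0$. The values of $\tau_{w,c}$ on $V_w\cap\hat c$ lie in $(0,1]$, and the sets $\hat c$ of scale $|w|$ partition $Q$. With (1) this gives: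
$$V_w\text{ is the disjoint union of the sets }V_{w\ell}\text{ over all letters }\ell\text{ that may extend }w.\tag{2}$$
Hence $V_{w'}\subseteq V_w$ if $w'$ extends $w$, and $V_w\cap V_{w'}=\emptyset$ if $w,w'$ are incomparable. Each $x\in Q$ has a unique infinite *itinerary* $\ell_0\ell_1\ell_2\cdots$ with $x\in V_{\ell_0\cdots\ell_{t-1}}$ for all $t$.

**Example.** Let $x=(\frac5{16},0,0,\dots)$. At scale $0$ the cell is $c_\emptyset$ and $\tau=1=2^0$, so $\ell_0=(c_\emptyset,0,\bullet)$, of type $ab$. This is so for every point; $P=Q$ and $\tau=1$ afterwards. At scale $1$: $2x_0=\frac58$, the cell $c_1$ has $Z=\emptyset$, $k_0=0$, and $\tau=\min(1,\frac58,\frac38)=\frac38\in(\frac14,\frac12)$. So $\ell_1=(c_1,1,\circ)$, of type $b$, and the new depth is $\tau'=\min(\frac38-\frac14,\frac12-\frac38)=\frac18$. At scale $2$: $4x_0=\frac54$ and $4x_1=0$, so the cell $c_2$ has $Z=\{1\}$, $k_0=1$, $k_1=0$, and $\delta_{c_2}(x)=\min(1,\frac14,\frac34)=\frac14$. Now $\tau=\min(\frac18,\frac14)=\frac18=2^{-3}$, so $\ell_2=(c_2,3,\bullet)$, of type $ab$. At scale $3$: $8x_0=\frac52$, $\tau=\min(1,\frac12)=2^{-1}$, giving a boundary letter. From scale $4$ on all coordinates are on the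 grid, $\delta=1$, and all letters are boundary letters with $j=0$. The types are $ab,b,ab,ab,ab,\dots$.

**Definition (shell).** For a word $w$, a cell $c$ of scale $|w|$ and an integer $j\ge-1$ let
$$S_{w,c,j}=\{x\in P_w\cap E_c:\ 2^{-j-1}\le\tau_{w,c}(x)\le2^{-j}\}.$$

Shells are the closed sets that will carry names. Each is closed in $Q$, and by (1) it lies in $V_w\cap\hat c$, since $\tau_{w,c}>0$ on it. For $j=-1$ it is $\{x\in P_w\cap E_c:\tau_{w,c}(x)=1\}$, because $\tau_{w,c}\le1$. An open letter puts a point in the shell of the same index; a boundary letter puts it in two neighboring shells: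
$$\begin{aligned}&x\in V_{w(c,j,\circ)}\ \Rightarrow\ x\in S_{w,c,j};\\ &x\in V_{w(c,j,\bullet)}\ \Rightarrow\ x\in S_{w,c,j}\cap S_{w,c,j-1}.\end{aligned}\tag{3}$$
In the second case one of $j,j-1$ is even and the other is odd. The types record this: $a$ means that an even shell is available at this step, $b$ an odd shell, $ab$ both.

## 6. Counting successes instead of depth

The sensible attempt now is to fix the depth $r$ and use as names the even shells $S_{w,c,j}$ with $|w|=r$, or the odd ones. For fixed $r$ the even ones are pairwise disjoint, as in Section 1, and so are the odd ones; every $x$ lies in one of the two families at depth $r$. But which family serves $x$ depends on $r$. Take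
$$y=(\tfrac5{16},\tfrac3{256},0,0,\dots).$$
At depth $1$ nothing changes: the letter is of type $b$, $\tau=\frac38$, and $y$ lies in no even shell. The new depth function again has value $\frac18$. At depth $2$ the cell has $Z=\emptyset$, $k_0=1$, $k_1=0$, and $4y_1=\frac3{64}$, so
$$\tau=\min(\tfrac18,\ \tfrac14,\ \tfrac34,\ \tfrac3{64},\ \tfrac{61}{64})=\tfrac3{64}\in(\tfrac1{32},\tfrac1{16}).$$
The letter is $(c,4,\circ)$, of type $a$, and $y$ lies in no odd shell at depth $2$. So $y$ is served neither by "even at every depth" nor by "odd at every depth". With names indexed by depth we need a bit for every $r$, which is the same infinite advice as in Section 4.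

The way out is to drop depth as an index. Decide once and for all to use even shells. When $x$ is not in an even shell at the current depth, simply wait: go deeper, and let the first even shell that comes along be the next name. The $k$-th name is then indexed by the number $k$ of *earlier successes*, not by depth. If even shells are available only finitely often, then odd ones are available infinitely often, and one bit of advice suffices. The price is that the $k$-th family now contains shells of many different depths, and we must check that it is still pairwise disjoint. This works because during a wait only open letters of the opposite type occur, and the corresponding open pieces miss the closed shells.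

**Definition (index sets).** Let $I^A_k$ be the set of triples $(w,c,j)$, $c$ a cell of scale $|w|$, such that $j\ge0$ is even and exactly $k$ letters of $w$ have type $a$ or $ab$. Let $I^B_k$ be the set of triples $(w,c,j)$, $c$ a cell of scale $|w|$, such that $j\ge-1$ is odd and exactly $k$ letters of $w$ have type $b$ or $ab$.

In both cases $|w|\ge k$. Under a standard coding of words, cells and triples, the sets $I^A_k,I^B_k$ are uniformly computable. For $\iota=(w,c,j)$ we write $S_\iota=S_{w,c,j}$.

For $x=(\frac5{16},0,0,\dots)$ from the example, the name with $k=0$ in the $A$-family is $(\emptyset,c_\emptyset,0)$, whose shell is all of $Q$. For $k=1$ it is not at depth $1$, where we wait, but at depth $2$: $(\ell_0\ell_1,c_2,2)$. In the $B$-family the names with $k=0,1,2$ are $(\emptyset,c_\emptyset,-1)$, $(\ell_0,c_1,1)$ and $(\ell_0\ell_1,c_2,3)$.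

**Lemma 4 (disjointness).** For each $k$, the sets $S_\iota$ with $\iota\in I^A_k$ are pairwise disjoint for distinct indices. The same holds for $I^B_k$.

**Proof.** This ensures that no point has two right names. Let $(w,c,j)\ne(w',c',j')$ be in $I^A_k$.

*Case $w=w'$.* If $c\ne c'$, then $\hat c\cap\hat c'=\emptyset$, as both cells have scale $|w|$, and the shells lie in $\hat c$ and $\hat c'$. If $c=c'$, then $j\ne j'$ have the same parity, so $|j-j'|\ge2$ and the intervals $[2^{-j-1},2^{-j}]$ and $[2^{-j'-1},2^{-j'}]$ are disjoint. These contain the values of the same function $\tau_{w,c}$ on the two shells.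

*Case $w,w'$ incomparable.* The shells lie in $V_w$ and $V_{w'}$, which are disjoint by (2).

*Case $w\subsetneq w'$* (or symmetrically). Both words have exactly $k$ letters of type $a$ or $ab$. So no letter of $w'$ after $w$ has type $a$ or $ab$, and the first of them has type $b$. Say it is $(c'',j'',\circ)$, with $c''$ of scale $|w|$ and $j''$ odd. Then
$$S_{w',c',j'}\subseteq V_{w'}\subseteq V_{w(c'',j'',\circ)}\subseteq\hat c''\cap\{2^{-j''-1}<\tau_{w,c''}<2^{-j''}\}.$$
If $c\ne c''$, this is disjoint from $S_{w,c,j}\subseteq\hat c$. If $c=c''$, then $j\ne j''$ because $j$ is even, and $[2^{-j-1},2^{-j}]\cap(2^{-j''-1},2^{-j''})=\emptyset$; so again the shells are disjoint.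

Now let the two triples be in $I^B_k$. The first two cases are word for word the same. In the third, the first letter of $w'$ after $w$ has type $a$, say $(c'',j'',\circ)$ with $j''\ge0$ even. Either $c\ne c''$, and we finish as before, or $c=c''$ and $j\ne j''$ because $j$ is odd. In the latter case $[2^{-j-1},2^{-j}]\cap(2^{-j''-1},2^{-j''})=\emptyset$; for $j=-1$ the first interval is $[1,2]$ and the second lies below $1$. $\square$

Let
$$X_A=\{x:\forall k\ \exists\iota\in I^A_k\ (x\in S_\iota)\},\qquad X_B=\{x:\forall k\ \exists\iota\in I^B_k\ (x\in S_\iota)\}.$$

**Lemma 5 (covering).** $Q=X_A\cup X_B$.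

**Proof.** This ensures that one of the two families supplies names of all orders $k$. Let $x$ have itinerary $\ell_0\ell_1\cdots$.

Suppose infinitely many $\ell_t$ have type $a$ or $ab$. Given $k$, let $\ell_t$ be the $(k+1)$st such letter and $w=\ell_0\cdots\ell_{t-1}$. Exactly $k$ letters of $w$ have type $a$ or $ab$, and $x\in V_{w\ell_t}$. If $\ell_t=(c,j,\circ)$ with $j$ even, then $x\in S_{w,c,j}$ by (3). If $\ell_t=(c,j,\bullet)$, then by (3) $x$ lies in $S_{w,c,j}$ and in $S_{w,c,j-1}$; use the even one of $j,j-1$, which is $\ge0$ since it is even and $\ge-1$. So $x\in X_A$.

Otherwise all but finitely many letters have type $b$. Given $k$, let $\ell_t$ be the $(k+1)$st letter of type $b$ or $ab$ and $w=\ell_0\cdots\ell_{t-1}$. Exactly $k$ letters of $w$ have type $b$ or $ab$, and by (3) $x$ lies in some $S_{w,c,j}$ with $j\ge-1$ odd. So $x\in X_B$. $\square$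

**Lemma 6 (wrong names can be listed).** There is an effective procedure which, uniformly in $\iota$, enumerates finite sets $D$ such that for all $x\in Q$: $x\notin S_\iota$ if and only if some enumerated $D$ satisfies $D\subseteq N_x$.

**Proof.** In Section 1 this was immediate because the endpoints were rational; here we need to refute inequalities between computable functions. Let $\iota=(w,c,j)$, $|w|=r$, $w=\ell_0\cdots\ell_{r-1}$, and let $c_t,j_t$ be the cell and the integer of $\ell_t$. Unwinding the recursion, $S_\iota$ is defined by these conditions: the equations $2^tx_i=k_i$ for all $t<r$ and all $i$ in the set $Z$ of $c_t$ (with the $k_i$ of $c_t$); the equations $\tau_{\ell_0\cdots\ell_{t-1},c_t}(x)=2^{-j_t}$ for those $t<r$ for which $\ell_t$ is a boundary letter; the equations $2^rx_i=k_i$ for $i$ in the set $Z$ of $c$; and $2^{-j-1}\le\tau_{w,c}(x)\le2^{-j}$. Writing an equation as two inequalities, we have finitely many inequalities $h(x)\ge0$. Each $h$ is an expression, computable from $\iota$, built from finitely many coordinates $x_0,\dots,x_{n-1}$ and rational constants by rational linear combinations and $\min$. The same expression defines $h:\mathbb R^n\to\mathbb R$,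 and its values at rational points are rational and computable.

By recursion on the expression we compute a rational Lipschitz constant $L$ for $h$ in the sup norm: coordinates have constant $1$, rational constants have constant $0$, $\sum a_ih_i$ has constant $\sum|a_i|L_i$, and a minimum has the maximum of the constants.

We claim that $h(x)<0$ if and only if there are $p\in\mathbb Q^n$ and a rational $\varepsilon>0$ with
$$|x_i-p_i|<\varepsilon\ \text{ for all } i<n,\qquad h(p)+L\varepsilon<0.\tag{4}$$
If (4) holds, then $h(x)\le h(p)+L\varepsilon<0$. Conversely, if $h(x)<0$, choose a rational $\varepsilon>0$ with $h(x)+2L\varepsilon<0$ and $p\in\mathbb Q^n$ with $|x_i-p_i|<\varepsilon$ for all $i<n$; then $h(p)+L\varepsilon\le h(x)+2L\varepsilon<0$.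

The condition $h(p)+L\varepsilon<0$ is decidable. The first condition in (4) says that $N_x$ contains the $2n$ codes of the sets $\{x_i>p_i-\varepsilon\}$ and $\{x_i<p_i+\varepsilon\}$, $i<n$. So for each of the finitely many $h$ and each $p,\varepsilon$ with $h(p)+L\varepsilon<0$, enumerate the set $D$ of these $2n$ codes. Since $x\notin S_\iota$ if and only if $h(x)<0$ for one of the $h$, this works. $\square$

## 7. The function whose wrong values describe $N_x$

We now turn the names into a total function and prove Theorems 1 and 2(a). Fix $T\in\{A,B\}$, write $I_k=I^T_k$, and let $x\in X_T$. By the definition of $X_T$ and Lemma 4, for each $k$ there is *exactly one* $\iota_k=\iota_k(x)\in I_k$ with $x\in S_{\iota_k}$.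

**Step 1: deciding when a name settles a bound.** We need a decidable criterion under which $x\in S_\iota$ implies $x\in U_b$. Let $\iota=(w,c,j)$ with $|w|=r$, $c=(Z,(k_i)_{i<r})$, and let $i$ be the coordinate and $q$ the rational in $U_b$. Say that $\iota$ *certifies* $b$ if $i<r$ and either $U_b=\{x_i>q\}$ and $k_i>2^rq$, or $U_b=\{x_i<q\}$ and $k_i+1<2^rq$. This is decidable, and if $\iota$ certifies $b$, then
$$S_\iota\subseteq\hat c\subseteq R_c\subseteq U_b.\tag{5}$$
Conversely, suppose $y\in U_b\cap S_\iota$, $r>i$ and $2^{-r}<|y_i-q|$. Then $\iota$ certifies $b$. Indeed $y\in R_c$ gives $k_i\ge2^ry_i-1$ and $k_i+1\le2^ry_i+1$. If $U_b=\{x_i>q\}$, then $2^ry_i-1>2^rq$, so $k_i>2^rq$. If $U_b=\{x_i<q\}$, then $2^ry_i+1<2^rq$, so $k_i+1<2^rq$.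

**Step 2: the function $g$.** The value $g(b)$ should be the name that settles $b$, or $0$ if $x\notin U_b$. One name alone is not enough to make the value unique: a point has right names in $I_0,I_1,I_2,\dots$, and many of them certify $b$. So we take the whole sequence of names up to the first that certifies. Fix a computable injective coding, with computable range, of finite sequences of indices by *positive* integers, and identify sequences with their codes. A *valid code* for $b$ is a sequence $(\kappa_0,\dots,\kappa_s)$ with $\kappa_t\in I_t$ for $t\le s$ such that $\kappa_s$ certifies $b$ and no $\kappa_t$ with $t<s$ does. Validity is decidable. Define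
$$g(b)=\begin{cases}0,&x\notin U_b,\\(\iota_0,\dots,\iota_s)\text{ with }s\text{ least such that }\iota_s\text{ certifies }b,&x\in U_b.\end{cases}$$
If $x\in U_b$, such an $s$ exists by Step 1, since $x\in S_{\iota_s}$ and the word of $\iota_s$ has length at least $s$, which eventually exceeds $i$ and makes $2^{-r}$ smaller than $|x_i-q|$. So $g$ is total, and $g(b)$ is $0$ or a valid code for $b$.

For the example $x=(\frac5{16},0,\dots)$ and $b$ coding $x_0>\frac15$: in the $A$-family $\iota_0$ has scale $0$ and certifies nothing, while $\iota_1=(\ell_0\ell_1,c_2,2)$ has scale $2$ and $k_0=1>\frac45$. So $g(b)=(\iota_0,\iota_1)$. In the $B$-family $\iota_1=(\ell_0,c_1,1)$ has $k_0=0\not>\frac25$, and it is $\iota_2=(\ell_0\ell_1,c_2,3)$ that certifies; there $g(b)=(\iota_0,\iota_1,\iota_2)$.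

**Step 3: $N_x\le_e\overline{G_g}$.** We read off the bounds from the wrong values. Since valid codes are positive,
$$b\in N_x\iff x\in U_b\iff g(b)\ne0\iff\langle b,0\rangle\in\overline{G_g}.\tag{6}$$

**Step 4: $\overline{G_g}\le_eN_x$.** We list the wrong values from the bounds. Enumerate

* $\langle b,0\rangle$ when $b\in N_x$;
* $\langle b,u\rangle$, always, for every $u>0$ that is not a valid code for $b$;
* $\langle b,u\rangle$, for a valid code $u=(\kappa_0,\dots,\kappa_s)$ for $b$, when $N_x$ shows via Lemma 6 that $x\notin S_{\kappa_t}$ for some $t\le s$.

This is an enumeration operator $\Gamma_T$ not depending on $x$. It remains to see that $\Gamma_T(N_x)=\overline{G_g}$. For $u=0$ this is (6). If $u>0$ is not a valid code for $b$, then $u\ne g(b)$, so listing $\langle b,u\rangle$ is correct. Let $u=(\kappa_0,\dots,\kappa_s)$ be valid for $b$.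

Suppose $x\notin U_b$. Then $x\notin S_{\kappa_s}$, since $S_{\kappa_s}\subseteq U_b$ by (5). So $\langle b,u\rangle$ is enumerated, correctly, since $g(b)=0\neq u$.

Suppose $x\in U_b$. Then $\langle b,u\rangle$ is not enumerated if and only if $x\in S_{\kappa_t}$ for all $t\le s$. As $\kappa_t\in I_t$, uniqueness of the right names makes this equivalent to $\kappa_t=\iota_t$ for all $t\le s$. By validity of $u$ this holds if and only if $u=(\iota_0,\dots,\iota_s)$ with $s$ least such that $\iota_s$ certifies $b$, that is, if and only if $u=g(b)$.

So $\Gamma_T(N_x)=\overline{G_g}$, and with (6), $N_x\equiv_e\overline{G_g}$.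

**Step 5: Theorem 1 and the operators of Theorem 2(a).** By Lemma 5 every $x\in Q$ lies in $X_A$ or $X_B$, so Steps 3 and 4 apply with $T=A$ or $T=B$. This proves the first part of Theorem 2(a), and that every continuous degree is graph-cototal. By the Cited Theorem every almost total degree is continuous, hence graph-cototal. This proves Theorem 1.

**Step 6: the topological form of Theorem 2(a).** We show that $X_T$ embeds in $(\omega_{\rm cof})^\omega$. Write $g=g_x$ for $x\in X_T$. The sets $\{h:h(b)\ne u\}$ generate the topology of $(\omega_{\rm cof})^\omega$, and
$$\{x\in X_T:g_x(b)\ne u\}=\{x\in X_T:\langle b,u\rangle\in\Gamma_T(N_x)\}$$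
is open in $X_T$, because membership in $\Gamma_T(N_x)$ is witnessed by a finite $D\subseteq N_x$, and $D\subseteq N_x$ means $x\in\bigcap_{d\in D}U_d$. So $x\mapsto g_x$ is continuous. It is injective, since $g_x$ determines $N_x$ by (6) and $N_x$ determines $x$. Its inverse is continuous on the image, since $U_b\cap X_T=\{x\in X_T:g_x(b)\ne0\}$. As $Q=X_A\cup X_B$, Theorem 2(a) is proved. $\blacksquare$

## 8. One operator is not enough

Now we prove Theorem 2(b); Lemma 1 does the work. Let $\Gamma$ be given by a set $W$, c.e. or not, and suppose that for every $x\in Q$ there is a total $f_x$ with $\Gamma(N_x)=\overline{G_{f_x}}$. Fix $n$ and put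
$$C_m=\{x\in Q:f_x(n)=m\}=\{x\in Q:\langle n,m\rangle\notin\Gamma(N_x)\}\qquad(m\in\omega).$$
Each $C_m$ is closed, since membership in $\Gamma(N_x)$ is witnessed by finitely many elements of $N_x$ and hence is an open condition on $x$. The $C_m$ are pairwise disjoint and cover $Q$. Let $x,y\in Q$. The map $t\mapsto(1-t)x+ty$ from $[0,1]$ to $Q$ is continuous, so the preimages of the $C_m$ are pairwise disjoint closed sets with union $[0,1]$. By Lemma 1 only one of them is nonempty, so $x$ and $y$ lie in the same $C_m$, and $f_x(n)=f_y(n)$. As $n$, $x$, $y$ were arbitrary, $f_x$ does not depend on $x$. (One may also apply Sierpiński's theorem to $Q$ directly: a continuum is not the union of a countable family of at least two pairwise disjoint nonempty closed sets.)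

If $F:Q\to(\omega_{\rm cof})^\omega$ is continuous, the sets $\{x:F(x)(n)=m\}$ are closed, since singletons are closed in $\omega_{\rm cof}$. For fixed $n$ they are pairwise disjoint and cover $Q$, so the same argument shows that $F$ is constant.

In particular, no single $\Gamma$ satisfies, for every $x\in Q$, that $\Gamma(N_x)=\overline{G_f}$ for some total $f$ and $\Gamma(N_x)\equiv_eN_x$. Otherwise $\Gamma(N_x)$ would be the same set for all $x$, and all $N_x$ would have the same e-degree. But $N_x$ is computable for $x=(\frac12,\frac12,\dots)$, while the $N_x$ are uncountably many distinct sets, so some $N_x$ is not c.e. and is not e-equivalent to a computable set. Likewise $Q$ does not embed in $(\omega_{\rm cof})^\omega$. So the number two in Theorem 2(a) is optimal. $\blacksquare$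

## 9. A graph-cototal degree that is not almost total

For Theorem 3 we build a total $f$ such that $\overline{G_f}$ is weak as an oracle, both alone and jointly with a fixed $g$, and yet is not c.e. in $g$. Fix a noncomputable $g:\omega\to\omega$, and let $0$ also denote the zero function.

**Step 1: conditions.** We approximate $f$ by positive and negative commitments. A condition is a pair $(\sigma,N)$ with $\sigma$ a finite partial function $\omega\to\omega$, $N\subseteq\omega\times\omega$ finite and $N\cap\operatorname{graph}(\sigma)=\emptyset$. Extension means enlarging both parts. We build $f=\bigcup_s\sigma_s$ along a descending sequence of conditions $(\sigma_s,N_s)$. Then $N_s\cap G_f=\emptyset$ for all $s$: a common element would lie in $\operatorname{graph}(\sigma_t)$ for some $t\ge s$ and in $N_s\subseteq N_t$.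

**Step 2: requirements.** There are countably many, and each is treated at one stage, starting from the current condition $(\sigma,N)$.

* *Totality.* For each $k$, put $k$ into $\operatorname{dom}(f)$: if $k\notin\operatorname{dom}(\sigma)$, set $\sigma(k)=m$ for some $m$ with $(k,m)\notin N$. This is possible since $N$ is finite.
* *For each enumeration operator $\Gamma$ and each $h_0\in\{g,0\}$.* Suppose there are $n$, $m\ne m'$, and finite sets $D,D'$ disjoint from $\operatorname{graph}(\sigma)$ with $\langle n,m\rangle\in\Gamma(D\oplus G_{h_0})$ and $\langle n,m'\rangle\in\Gamma(D'\oplus G_{h_0})$. Then extend to $(\sigma,N\cup D\cup D')$. Otherwise do nothing.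
* *For each set $W$ c.e. in $g$.* Pick $k\notin\operatorname{dom}(\sigma)$. If there is exactly one $m$ with $\langle k,m\rangle\notin W$, extend $\sigma$ by $\sigma(k)=m'$ for some $m'\ne m$ with $(k,m')\notin N$. Otherwise do nothing.

**Step 3: $\overline{G_f}$ is not c.e. in $g$.** Let $W$ be c.e. in $g$, and $k$ the number picked for it. The $k$-th section of $\overline{G_f}$ omits exactly one number, $f(k)$. Either the $k$-th section of $W$ does not omit exactly one number, or it omits exactly $m\ne m'=f(k)$. In both cases $W\ne\overline{G_f}$.

**Step 4: total functions below $\overline{G_f}\oplus G_{h_0}$.** We show, for $h_0\in\{g,0\}$: if $h$ is total and $G_h=\Gamma(\overline{G_f}\oplus G_{h_0})$, then $h\le_Th_0$. Look at the stage for $(\Gamma,h_0)$ and its $\sigma$. If the first alternative had occurred, then $D\cup D'\subseteq\overline{G_f}$ by Step 1, so $\langle n,m\rangle$ and $\langle n,m'\rangle$ would both be in $G_h$ by monotonicity, and $G_h$ would not be the graph of a function. So the first alternative failed: for each $n$ there is at most one $m$ such that $\langle n,m\rangle\in\Gamma(D\oplus G_{h_0})$ for some finite $D$ disjoint from $\operatorname{graph}(\sigma)$.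 The value $m=h(n)$ has this property, because $\langle n,h(n)\rangle\in\Gamma(D\oplus G_{h_0})$ for some finite $D\subseteq\overline{G_f}$, and such a $D$ is disjoint from $\operatorname{graph}(\sigma)\subseteq G_f$. Hence searching for $D$ and $m$ computes $h(n)$ from $h_0$; the finite function $\sigma$ is built into the program.

**Step 5: conclusion.** Let $\mathbf a=\deg_e(\overline{G_f})$, which is graph-cototal, and $\mathbf b=\deg_e(G_g)$, which is total. If $G_g\le_e\overline{G_f}$, then $G_g=\Gamma(\overline{G_f}\oplus G_0)$ for some enumeration operator $\Gamma$, and Step 4 with $h=g$, $h_0=0$ would make $g$ computable. So $\mathbf b\not\le\mathbf a$. Suppose $\mathbf a\vee\mathbf b$ were total, containing $G_h$ with $h$ total. Then $G_h\le_e\overline{G_f}\oplus G_g$, and Step 4 with $h_0=g$ gives $h\le_Tg$. By Lemma 2, $\overline{G_f}\le_eG_h\le_eG_g$, so $\overline{G_f}$ is c.e. in $g$, contradicting Step 3. Hence $\mathbf a\vee\mathbf b$ is not total, and $\mathbf a$ is graph-cototal but not almost total. Together with Theorem 1, the almost total degrees form a proper subclass of the graph-cototal degrees. $\blacksquare$
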